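\title{The Auslander condition does not imply the uniform Auslander condition}

\begin{abstract}
A local ring satisfies the Auslander condition if for each module $M$ there is a bound $b_M$ such that $\operatorname{Ext}^i(M,N)$ vanishes for $i\ge b_M$ whenever it vanishes for $i\gg0$; the uniform Auslander condition asks for one bound that serves all $M$. We construct a complete local ring of dimension $1$ and depth $0$, with finite residue field of characteristic $2$, that satisfies the first condition and not the second. The failure is witnessed by a sequence of modules $M_n$ and a single cyclic module $N$ of length $2$. The ring belongs to a family over which $\operatorname{Ext}^i(M,N)$ can vanish eventually for some $N\ne0$ only when the syzygies of $M$ are eventually periodic, and in the example the periodicity starts arbitrarily late. We also show that the two conditions agree over Gorenstein rings, and that over Cohen--Macaulay rings uniformity cannot fail against one fixed $N$.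
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, rings are commutative Noetherian local rings and modules are finitely generated. For modules $M,N$ over a ring $R$ put
\[
P(M,N)=\sup\{i:\operatorname{Ext}^i_R(M,N)\ne0\}\in\{-\infty,0,1,2,\dots,\infty\}.
\]
We compare two conditions on $R$.
\begin{itemize}
\item[(AC)] For each module $M$ there is an integer $b_M\ge0$ such that, for every module $N$, if $\operatorname{Ext}^i_R(M,N)=0$ for $i\gg0$, then $\operatorname{Ext}^i_R(M,N)=0$ for all $i\ge b_M$.
\item[(UAC)] There is an integer $b\ge0$ such that, for all modules $M$ and $N$, if $\operatorname{Ext}^i_R(M,N)=0$ for $i\gg0$, then $\operatorname{Ext}^i_R(M,N)=0$ for all $i\ge b$.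
\end{itemize}
These are the \emph{Auslander condition} and the \emph{uniform Auslander condition}. The first says that for each $M$ the finite values of $P(M,-)$ are bounded, the second that the finite values of $P(-,-)$ are bounded, so (UAC) implies (AC). The question, posed in \cite{FJWW}, is whether every local ring that satisfies (AC) satisfies (UAC). We show that the answer is no.

\subsection*{Reasons to expect uniformity}
Let $M\ne0$ have finite projective dimension $p$, with minimal free resolution $F$, and let $N\neq0$. Then $\operatorname{Ext}^p(M,N)$ is the cokernel of a map $\operatorname{Hom}(F_{p-1},N)\to\operatorname{Hom}(F_p,N)$ with image in $\mathfrak m\operatorname{Hom}(F_p,N)$, so it is nonzero by Nakayama's lemma, and $P(M,N)=p$. By the Auslander--Buchsbaum formula $p\le\operatorname{depth}R$. So for such $M$ the best bound $b_M$ is controlled by the ring alone, and regular rings satisfy (UAC) with $b=\dim R+1$. Over Gorenstein rings the same bound follows from (AC).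

\begin{proposition}\label{prop:gor}
If $R$ is a Gorenstein local ring of dimension $d$ that satisfies \textup{(AC)}, then $R$ satisfies \textup{(UAC)} with $b=d+1$.
\end{proposition}

\begin{proof}
The ring $R$ has injective dimension $d$, so $\operatorname{Ext}^i(M,R)=0$ for $i>d$. Suppose that $d<p=P(M,N)<\infty$, and let $0\to\Omega N\to R^\nu\to N\to0$ be a minimal free cover. Its long exact sequence gives $\operatorname{Ext}^{i+1}(M,\Omega N)\cong\operatorname{Ext}^i(M,N)$ for $i>d$, so $P(M,\Omega N)=p+1$. By induction $P(M,\Omega^lN)=p+l$ for all $l$, which contradicts (AC) for $M$.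
\end{proof}

Over an Artinian ring, Matlis duality $(-)^\vee$ (recalled in Section~\ref{sec:facts}) exchanges the two variables:
\begin{equation}\label{eq:swap}
\operatorname{Ext}^i(M,N)\cong\operatorname{Ext}^i(M,N^{\vee\vee})\cong\operatorname{Tor}_i(M,N^\vee)^\vee\cong\operatorname{Ext}^i(N^\vee,M^\vee).
\end{equation}
Hence (AC), applied to the module $N^\vee$, bounds the finite values of $P(-,N)$ for each fixed $N$. This extends to Cohen--Macaulay rings.

\begin{proposition}\label{prop:cm}
If $R$ is a Cohen--Macaulay local ring that satisfies \textup{(AC)}, then for every module $N$ there is an integer $b^N$ such that, for every module $M$, if $\operatorname{Ext}^i(M,N)=0$ for $i\gg0$, then $\operatorname{Ext}^i(M,N)=0$ for all $i\ge b^N$.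
\end{proposition}

All of this suggests that (AC) should force (UAC). There is, however, one simple source of bounds $b_M$ that has no visible reason to be uniform.

\begin{lemma}\label{lem:period}
If $\Omega^jM\cong\Omega^{j'}M$ for some $j<j'$, then $b_M=j+1$ is a bound for $M$ as in \textup{(AC)}.
\end{lemma}

\begin{proof}
Put $\pi=j'-j$. For all $N$ and all $i>j$,
\[
\operatorname{Ext}^i(M,N)\cong\operatorname{Ext}^{i-j}(\Omega^jM,N)\cong\operatorname{Ext}^{i-j}(\Omega^{j'}M,N)\cong\operatorname{Ext}^{i+\pi}(M,N).
\]
So $\operatorname{Ext}^i(M,N)\cong\operatorname{Ext}^{i+l\pi}(M,N)$ for all $l\ge0$, and the right side is zero for large $l$ if $P(M,N)<\infty$.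
\end{proof}

We therefore look for a ring over which every module $M$ that matters has eventually periodic syzygies, for a reason as soft as the pigeonhole principle, and over which the periodicity can start arbitrarily late.

\subsection*{The rings and the results}
Let $k$ be a finite field. Let $W$ be a $k$-vector space of finite dimension $r\ge1$ with a symmetric bilinear map $*\colon W\times W\to W$, not assumed associative, and assume that
\begin{equation}\label{eq:hyp}
W=kg\oplus W',\qquad g\ne0,\qquad g*W=0,\qquad W'*W'\subseteq W'.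
\end{equation}
Choose a basis $x_1,\dots,x_r$ of $W$, identify $W$ with the space of linear forms in the $x_l$, and put
\[
R(W)=k[[t,\varepsilon,x_1,\dots,x_r]]\big/\bigl(\varepsilon^2,\ \ tx_l,\ \ x_lx_m-\varepsilon\,(x_l*x_m)\bigr).
\]
This is a complete local ring of dimension $1$ and depth $0$ with residue field $k$ (Lemma~\ref{lem:ring}). The smallest case is $W=kg$, which gives $k[[t,\varepsilon,g]]/(\varepsilon^2,tg,g^2)$.

\begin{theorem}\label{thm:AC}
For every finite field $k$ and every $W$ as in \eqref{eq:hyp}, the ring $R(W)$ satisfies \textup{(AC)}.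
\end{theorem}

\begin{theorem}\label{thm:UAC}
Let $k$ be a finite field of characteristic $2$. Let $W$ have basis $g$, $c_{11}$, $c_{12}$, $c_{21}$, $c_{22}$, $y_1$, $y_2$, and let the only nonzero products of basis elements be
\[
c_{pq}*y_q=y_q*c_{pq}=y_p\qquad(p,q\in\{1,2\}).
\]
Over $R=R(W)$ there are modules $M_n$ $(n\ge1)$ and a cyclic module $N$ of length $2$ such that
\[
\operatorname{Ext}^i_R(M_n,N)=0\ \text{ for all }i\ge2n,\qquad \operatorname{Ext}^{2n-1}_R(M_n,N)\ne0 .
\]
In particular $R$ does not satisfy \textup{(UAC)}.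
\end{theorem}

The space $W$ of Theorem~\ref{thm:UAC} satisfies \eqref{eq:hyp} with $W'$ spanned by the $c_{pq}$ and the $y_p$. So its ring $R(W)$ satisfies (AC) and not (UAC). Behind Theorem~\ref{thm:AC} is a description of all modules that can occur as the first member of a vanishing pair. Let $\beta_i(M)$ be the Betti numbers of $M$, let $Q=R(W)/(t,x_1,\dots,x_r)=k[\varepsilon]/(\varepsilon^2)$, and let
\[
\rho=\frac{r+\sqrt{r^2+4r}}2>1,\qquad\text{so that }\rho^2=r\rho+r .
\]

\begin{theorem}\label{thm:class}
Let $R=R(W)$ with $k$ finite and $W$ as in \eqref{eq:hyp}. For an $R$-module $M$ the following are equivalent: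
\begin{itemize}
\item[(i)] there is $N\ne0$ with $\operatorname{Ext}^i(M,N)=0$ for $i\gg0$;
\item[(ii)] the Betti numbers of $M$ are bounded;
\item[(iii)] $\operatorname{Tor}_i(M,Q)=0$ for all $i\ge1$;
\item[(iv)] $\Omega^jM\cong\Omega^{j'}M$ for some $j<j'$.
\end{itemize}
In this case $\beta_i(M)$ is constant for $i\ge1$. Otherwise $\beta_i(M)\ge c\rho^i$ for $i\gg0$, for some $c>0$.
\end{theorem}

The two halves of the construction are almost independent. The proof of (AC) sees the product $*$ only through \eqref{eq:hyp}, so $*$ can be chosen freely to defeat (UAC). After the preliminaries of Sections~\ref{sec:facts} and~\ref{sec:rings} we prove Theorem~\ref{thm:UAC} in Section~\ref{sec:late} by an explicit computation. Sections~\ref{sec:growth}--\ref{sec:period} prove Theorems~\ref{thm:class} and~\ref{thm:AC}, and Section~\ref{sec:cm} proves Proposition~\ref{prop:cm}.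

\section{Notation and standard facts}\label{sec:facts}

Let $(R,\mathfrak m,k)$ be a local ring. Unlabeled $\operatorname{Hom}$, $\otimes$, $\operatorname{Ext}$ and $\operatorname{Tor}$ of $R$-modules are over $R$. We write $\nu(X)=\dim_kX/\mathfrak mX$ for the minimal number of generators and $\operatorname{soc}X=(0:_X\mathfrak m)$ for the socle. The \emph{syzygy} $\Omega M$ is the kernel of a surjection $R^{\nu(M)}\to M$; it is unique up to isomorphism, it is additive in $M$, and $\Omega R=0$. We put $\Omega^0M=M$ and $\Omega^{j+1}M=\Omega\,\Omega^jM$. The \emph{Betti} and \emph{Bass numbers} are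
\[
\beta_i(M)=\dim_k\operatorname{Tor}_i(M,k)=\nu(\Omega^iM),\qquad \mu_i(N)=\dim_k\operatorname{Ext}^i(k,N).
\]
If $0\to X'\to F\to X\to0$ is exact with $F$ free, then $\operatorname{Ext}^{i+1}(X,N)\cong\operatorname{Ext}^i(X',N)$ and $\operatorname{Tor}_{i+1}(M,X)\cong\operatorname{Tor}_i(M,X')$ for $i\ge1$ (\emph{dimension shifting}).

\subsection*{Counting generators}
\begin{itemize}
\item[(G1)] If $X\to Y\xrightarrow{\psi}Z$ is exact, then $\nu(Y)\le\nu(X)+\nu(\operatorname{im}\psi)$.
\item[(G2)] A module $X$ over $A=k[[t]]$ is a finite direct sum of copies of $A$ and of modules $A/t^aA$, $a\ge1$. Hence $\nu_A(X)=\operatorname{rank}_AX+\dim_k(0:_Xt)$. Every submodule of $X$ is generated by at most $\nu_A(X)$ elements.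
\end{itemize}

\subsection*{Complexes}
Here the terms of a complex need not be finitely generated. We write $X_n=X^{-n}$ and $X[1]^n=X^{n+1}$. A quasi-isomorphism is a map of complexes that induces an isomorphism on homology. For complexes, $X\otimes Y$ and $\operatorname{Hom}(X,Y)$ are the total complexes, formed with sums and products respectively.
\begin{itemize}
\item[(C1)] If $G$ is a complex of free modules with $G_n=0$ for $n\ll0$, then $G\otimes-$ and $\operatorname{Hom}(G,-)$ preserve quasi-isomorphisms and short exact sequences of complexes.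
\item[(C2)] If $J$ is a complex of injective modules with $J^n=0$ for $n\ll0$, then $\operatorname{Hom}(-,J)$ preserves quasi-isomorphisms.
\item[(C3)] $\operatorname{Hom}(X,\operatorname{Hom}(Y,Z))\cong\operatorname{Hom}(X\otimes Y,Z)$.
\item[(C4)] If $Z$ has finitely generated homology and $Z_n=0$ for $n\ll0$, then there is a quasi-isomorphism $F\to Z$ with each $F_n$ finitely generated free and $F_n=0$ for $n\ll0$.
\end{itemize}
For a module $L$ with free resolution $G$ and a complex $X$ put $\operatorname{Ext}^n(L,X)=H^n\operatorname{Hom}(G,X)$. By (C1) this is invariant under quasi-isomorphisms of $X$, and it turns short exact sequences of complexes into long exact sequences. Also $\operatorname{Ext}^n(L,X[j])=\operatorname{Ext}^{n+j}(L,X)$, and $\operatorname{Ext}^n(L,X)$ is killed by every element that kills $L$.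

\subsection*{Matlis duality}
Let $E$ be the injective hull of $k$ and $(-)^\vee=\operatorname{Hom}(-,E)$. This functor is exact. If $X$ has finite length, then $X^\vee$ has the same length and $X\to X^{\vee\vee}$ is an isomorphism. By (C3), $\operatorname{Ext}^i(X,Y^\vee)\cong\operatorname{Tor}_i(X,Y)^\vee$.

\section{The rings $R(W)$}\label{sec:rings}

From now until Section~\ref{sec:cm}, $k$ is a finite field, $W$ is as in \eqref{eq:hyp}, and $R=R(W)$. Put
\[
A=k[[t]],\qquad S=A[\varepsilon]/(\varepsilon^2),\qquad Q=S/tS=k[\varepsilon]/(\varepsilon^2),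
\]
and let $I=W\otimes_kQ=W\oplus\varepsilon W$, an $S$-module through $S\to Q$. For $a\in A$ let $a(0)\in k$ be the constant term, so that $au=a(0)u$ for $u\in I$.

\begin{lemma}\label{lem:ring}
The $S$-module $S\oplus I$ is a commutative $S$-algebra under the product
\[
(w_0+\varepsilon w_1)(w_0'+\varepsilon w_1')=\varepsilon\,(w_0*w_0')\qquad(w_0,w_1,w_0',w_1'\in W)
\]
on $I$, and it is isomorphic to $R$. Under this identification $I$ is an ideal with $I^3=0$ and $R/I=S$. The ring $R$ is complete and local with residue field $k$, and $\dim R=1$, $\operatorname{depth}R=0$.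
\end{lemma}

\begin{proof}
The product on $I$ is symmetric. It is $S$-bilinear: if $s=a+\varepsilon a'$, $u=w_0+\varepsilon w_1$ and $u'=w_0'+\varepsilon w_1'$, then the $W$-component of $su$ is $a(0)w_0$, so $(su)u'=a(0)\,\varepsilon(w_0*w_0')=s(uu')$. Since $I\cdot I\subseteq\varepsilon W$ and $\varepsilon W\cdot I=0$, all products of three elements of $I$ vanish in either bracketing. So $S\oplus I$ is associative although $*$ need not be, and $I^3=0$.

The defining relations of $R(W)$ hold in $S\oplus I$, and $\varepsilon$ and the $x_l$ are nilpotent there, so there is a surjection $R(W)\to S\oplus I$ of $A$-algebras. In $R(W)$ we have $x_lx_mx_h=\varepsilon(x_l*x_m)x_h\in\varepsilon^2R(W)=0$, so $R(W)$ is generated over $A$ by $1,\varepsilon,x_l,\varepsilon x_l$, and $t$ kills the last $2r$ generators. In $S\oplus I\cong A^2\oplus k^{2r}$ the images of these generators satisfy no further $A$-linear relations, so the surjection is injective.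

As a quotient of a power series ring, $R$ is complete, Noetherian and local with residue field $k$. Since $I$ is nilpotent, $\dim R=\dim S=1$. Finally $\mathfrak m\cdot\varepsilon W=0$ and $\varepsilon W\ne0$, so $\operatorname{depth}R=0$.
\end{proof}

Since $R$ is a $k$-algebra with residue field $k$, the length of an $R$-module equals its $k$-dimension. We use the decomposition
\begin{equation}\label{eq:decomp}
R=A\oplus W\oplus\varepsilon A\oplus\varepsilon W .
\end{equation}
Each of the elements $\varepsilon$, $t$, $g$ contributes one structural feature.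

\subsection*{The element $\varepsilon$}
By \eqref{eq:decomp}, $(0:_R\varepsilon)=\varepsilon A\oplus\varepsilon W=\varepsilon R$. Put $\bar R=R/\varepsilon R=A\oplus W$, a ring in which $W^2=tW=0$; the product $*$ has disappeared. The complex $\cdots\xrightarrow{\varepsilon}R\xrightarrow{\varepsilon}R$ is a free resolution of $\bar R$, so for every module $X$ and every $i\ge1$
\begin{equation}\label{eq:H}
\operatorname{Tor}_i(X,\bar R)\cong H(X)\cong\operatorname{Ext}^i(\bar R,X),\qquad H(X):=(0:_X\varepsilon)/\varepsilon X .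
\end{equation}
The module $H(X)$ does not depend on $i$. It is finitely generated over $\bar R$, hence over $A$. Regard $A$ as the $R$-module $\bar R/W=R/(\varepsilon R+I)$. The ideal $W$ of $\bar R$ is isomorphic to $k^r$, and since $W\cdot tA=0$ the maximal ideal of $\bar R$ is the direct sum of ideals $W\oplus tA\cong k^r\oplus A$. This gives exact sequences of $R$-modules
\begin{gather}
0\to k^r\oplus A\to\bar R\to k\to0,\label{eq:s1}\\
0\to k^r\to\bar R\to A\to0.\label{eq:s2}
\end{gather}

\subsection*{The element $t$}
For $s\in S$ and $u\in I$ we have $t(s+u)=ts$, and $t$ is a nonzerodivisor on $S$. Hence $(0:_Rt)=I$, $tR\cong R/I=S$, $tR\cap I=0$ and $R/(tR+I)=Q$. This gives exact sequences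
\begin{gather}
0\to I\oplus tR\to R\to Q\to0\qquad(tR\cong S),\label{eq:s3}\\
0\to I\to R\to S\to0,\label{eq:s4}\\
0\to R\to R/tR\oplus S\to Q\to0,\label{eq:s5}
\end{gather}
where in \eqref{eq:s5} the last map is the difference of the two projections. Thus $R$ is the fiber product of the finite ring $R/tR=Q\oplus I$ and the ring $S$ over $Q$.

\subsection*{The element $g$}
Since $g*W=0$, we have $Ig=0$, so $Rg=kg\oplus k\varepsilon g$ and the annihilator of $g$ is $tR+I$; thus $Rg\cong Q$. The subspace $W'\oplus\varepsilon W'$ is an ideal, because $I\cdot(W'\oplus\varepsilon W')\subseteq\varepsilon(W*W')=\varepsilon(W'*W')\subseteq\varepsilon W'$. Therefore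
\begin{equation}\label{eq:summand}
I=Rg\oplus(W'\oplus\varepsilon W'),\qquad\text{and $Q$ is a direct summand of the $R$-module $I$.}
\end{equation}

\section{Resolutions that become periodic late}\label{sec:late}

\subsection*{Deforming the resolution of $\bar R$}
The resolution of $\bar R$ has differential $\varepsilon$. We perturb it to $\varepsilon+Y$, where $Y$ is a square matrix with entries in $W$, and allow $Y$ to change from step to step.

Let $U$ be a finite-dimensional $k$-space; tensor products with $U$ and $\operatorname{End}_k(U)$ are over $k$. An element $Y=\sum_lx_l\otimes T_l\in W\otimes\operatorname{End}_k(U)$ defines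
\begin{itemize}
\item a $k$-linear map $U\to W\otimes U$, $u\mapsto Yu=\sum_lx_l\otimes T_lu$;
\item an $R$-linear map $\partial_Y\colon R\otimes U\to R\otimes U$ with $\partial_Y(1\otimes u)=\varepsilon\otimes u+Yu$;
\item a $k$-linear map $L_Y\colon W\otimes U\to W\otimes U$, $w\otimes u\mapsto\sum_l(x_l*w)\otimes T_lu$.
\end{itemize}
For $Y'=\sum_mx_m\otimes T'_m$ put $Y*Y'=\sum_{l,m}(x_l*x_m)\otimes T_lT'_m$, so that $(Y*Y')u=L_Y(Y'u)$. From $\varepsilon^2=0$ and $xx'=\varepsilon(x*x')$ we get $\partial_Y\partial_{Y'}(1\otimes u)=\varepsilon\,(Y+Y'+Y*Y')u$, so $\partial_Y\partial_{Y'}=0$ is equivalent to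
\begin{equation}\label{eq:MC}
Y+Y'+Y*Y'=0 .
\end{equation}

\begin{lemma}\label{lem:exact}
If $1+L_Y$ and $1+L_{Y'}$ are invertible and \eqref{eq:MC} holds, then $\ker\partial_Y=\operatorname{im}\partial_{Y'}$.
\end{lemma}

\begin{proof}
By \eqref{eq:decomp} an element of $R\otimes U$ is uniquely $a+w+\varepsilon a'+\varepsilon w'$ with $a,a'\in A\otimes U$ and $w,w'\in W\otimes U$. Let $a(0),a'(0)\in U$ be the constant terms. Multiplication by $\varepsilon$ sends the element to $\varepsilon a+\varepsilon w$. The $R$-linear map given by $Y$ sends $a$ to $Ya(0)$, $w$ to $\varepsilon L_Yw$, $\varepsilon a'$ to $\varepsilon Ya'(0)$, and $\varepsilon w'$ to $0$. So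
\begin{equation}\label{eq:phi}
\partial_Y(a+w+\varepsilon a'+\varepsilon w')=Ya(0)+\varepsilon a+\varepsilon\bigl[(1+L_Y)w+Ya'(0)\bigr],
\end{equation}
with the three terms in $W\otimes U$, $\varepsilon A\otimes U$ and $\varepsilon W\otimes U$. This vanishes if and only if $a=0$ and $(1+L_Y)w=-Ya'(0)$. Equation \eqref{eq:MC} says that $(1+L_Y)Y'u=-Yu$ for all $u\in U$, and $1+L_Y$ is injective, so the second condition means $w=Y'a'(0)$. Hence
\[
\ker\partial_Y=\{Y'a'(0)+\varepsilon a'+\varepsilon w' : a'\in A\otimes U,\ w'\in W\otimes U\}.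
\]
In formula \eqref{eq:phi} for $Y'$ the bracket takes every value in $W\otimes U$ as $w$ varies, because $1+L_{Y'}$ is surjective. So $\operatorname{im}\partial_{Y'}$ is the same set.
\end{proof}

Call a sequence $Y_1,Y_2,\dots$ in $W\otimes\operatorname{End}_k(U)$ a \emph{chain} if every $1+L_{Y_i}$ is invertible and every pair $(Y_i,Y_{i+1})$ satisfies \eqref{eq:MC}. By Lemma~\ref{lem:exact}, the modules $G_i=R\otimes U$ $(i\ge0)$ with differentials $\partial_{Y_i}\colon G_i\to G_{i-1}$ then form a free resolution of $\operatorname{coker}\partial_{Y_1}$. It is minimal, since the entries of $\partial_{Y_i}$ lie in $\mathfrak m$.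

The simplest modules against which to test such a resolution are deformations of $Q$. For $\lambda\in W^*=\operatorname{Hom}_k(W,k)$, the rule $t\mapsto0$, $\varepsilon\mapsto\varepsilon$, $x\mapsto\lambda(x)\varepsilon$ $(x\in W)$ respects the defining relations of $R$: the elements $\varepsilon^2$, $tx$, $xx'$ and $\varepsilon(x*x')$ all go to $0$. So it defines a surjective ring homomorphism $R\to k[\varepsilon]/(\varepsilon^2)$. Let $N_\lambda$ be the target, a cyclic $R$-module of length $2$.

\begin{lemma}\label{lem:ext}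
Let $(Y_i)$ be a chain, $Y_i=\sum_lx_l\otimes T_l^{(i)}$, and let $M=\operatorname{coker}\partial_{Y_1}$. Put $\Gamma_i=1+\sum_l\lambda(x_l)T^{(i)}_l\in\operatorname{End}_k(U)$. Then for $i\ge1$
\[
\dim_k\operatorname{Ext}^i(M,N_\lambda)=\dim_k\ker\Gamma_i+\dim_k\ker\Gamma_{i+1}.
\]
\end{lemma}

\begin{proof}
We have $\operatorname{Hom}_R(R\otimes U,N_\lambda)=\operatorname{Hom}_k(U,N_\lambda)=U^*\oplus\varepsilon U^*$. For $h=h_0+\varepsilon h_1$ with $h_0,h_1\in U^*$,
\[
(h\circ\partial_{Y_i})(1\otimes u)=\varepsilon h(u)+\sum_l\lambda(x_l)\,\varepsilon\,h(T_l^{(i)}u)=\varepsilon\,h_0(\Gamma_iu).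
\]
So the image of $\partial_{Y_i}^*$ has dimension $\operatorname{rank}\Gamma_i=\dim U-\dim\ker\Gamma_i$. The kernel of $\partial_{Y_{i+1}}^*$ is $\{h_0:h_0\Gamma_{i+1}=0\}\oplus\varepsilon U^*$, of dimension $\dim\ker\Gamma_{i+1}+\dim U$. Subtract.
\end{proof}

\subsection*{What the product $*$ has to do}
In a chain, $Y_i$ determines $Y_{i+1}=-(1+L_{Y_i})^{-1}Y_i$. Over a finite field a chain takes finitely many values, so it is eventually periodic, and it is periodic from the start whenever $Y_{i+1}$ also determines $Y_i$. In that case $\operatorname{coker}\partial_{Y_1}$ is isomorphic to one of its higher syzygies, and Lemma~\ref{lem:period} gives the useless bound $b_M=1$. This happens in the obvious attempts.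
\begin{itemize}
\item If $*=0$, then $Y_{i+1}=-Y_i$.
\item If $\dim U=1$, then $Y_i\in W$ and \eqref{eq:MC} is symmetric in $Y$ and $Y'$, so $Y_{i+2}=Y_i$.
\item Let $k$ have characteristic $2$, let $W$ have basis $g,c,y$ with $c*y=y*c=y$ the only nonzero product, and let $Y_i=c\otimes T+y\otimes\eta_i+g\otimes\Theta$. On $y\otimes U$ the map $1+L_{Y_i}$ is $1+T$, which must be invertible, and \eqref{eq:MC} reads $(1+T)\eta_{i+1}=\eta_i(1+T)$. So $\eta_{i+1}$ is a fixed conjugate of $\eta_i$.
\end{itemize}
In the last case $T$ acts on $\eta_{i+1}$ from the left and on $\eta_i$ from the right. Exactness needs the left action of $1+T$ to be invertible, while loss of information needs the right action to be singular, and for one matrix these are incompatible. With two elements $y_1,y_2$, and four elements $c_{pq}$ that act on them as matrix units, \eqref{eq:MC} becomes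
\[
\eta'_p+\sum_qT_{pq}\eta'_q=\eta_p+\sum_q\eta_qT_{pq}\qquad(p=1,2)
\]
in characteristic $2$. The two sides are now governed by the block matrix $(\delta_{pq}+T_{pq})$ and by the matrix obtained from it by transposing the positions of the blocks, and one of these can be invertible while the other is not. From here to the end of the section, $k$ and $W$ are as in Theorem~\ref{thm:UAC}, and $N=N_\lambda$ with
\[
\lambda(g)=\lambda(y_1)=1,\qquad\lambda(y_2)=\lambda(c_{pq})=0 .
\]

\begin{example}[the case $n=1$]\label{ex:n1}
For $s=(s_1,s_2)\in k^2$ let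
\[
D(s)=\begin{pmatrix}\varepsilon&s_1y_1&s_2y_2\\ g&\varepsilon+c_{22}&c_{21}\\ 0&c_{12}&\varepsilon+c_{11}\end{pmatrix}.
\]
In $R$ we have $gW=0$, $c_{pq}c_{p'q'}=0$, $y_1c_{22}=y_2c_{11}=0$, $y_2c_{12}=\varepsilon y_1$ and $y_1c_{21}=\varepsilon y_2$. The entries $(1,2)$ and $(1,3)$ of $D(s)D(s')$ are
\[
\varepsilon s_1'y_1+s_1y_1(\varepsilon+c_{22})+s_2y_2c_{12},\qquad \varepsilon s_2'y_2+s_1y_1c_{21}+s_2y_2(\varepsilon+c_{11}),
\]
and in the other entries only the terms with a factor $\varepsilon$ times an element of $W$ survive. The result is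
\[
D(s)D(s')=\varepsilon\begin{pmatrix}0&(s_1'+s_1+s_2)y_1&(s_2'+s_1+s_2)y_2\\ 2g&2c_{22}&2c_{21}\\ 0&2c_{12}&2c_{11}\end{pmatrix}.
\]
In characteristic $2$ this is zero exactly when $s'=(s_1+s_2,s_1+s_2)$. The map $s\mapsto s'$ is not injective: it sends $(1,0)\mapsto(1,1)\mapsto(0,0)\mapsto(0,0)$. The invertibility required in Lemma~\ref{lem:exact} is checked below for all $n$ at once. So $M_1=\operatorname{coker}D(1,1)$ has the resolution
\[
\cdots\xrightarrow{D(0,0)}R^3\xrightarrow{D(0,0)}R^3\xrightarrow{D(1,1)}R^3\to M_1\to0,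
\]
whose first differential differs from all the others. The module $N$ detects the difference: applying $\lambda$ gives
\[
\Gamma(s)=\begin{pmatrix}1&s_1&0\\1&1&0\\0&0&1\end{pmatrix},\qquad\det\Gamma(s)=1+s_1,
\]
so $\Gamma(1,1)$ has a one-dimensional kernel and $\Gamma(0,0)$ is invertible. By Lemma~\ref{lem:ext}, $\operatorname{Ext}^1(M_1,N)\cong k$ and $\operatorname{Ext}^i(M_1,N)=0$ for $i\ge2$. The entry $g$ is needed here: without it $\Gamma(s)$ would be unipotent for every $s$. Since $g*W=0$, it imposes no condition on $s'$.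
\end{example}

In the example $s'=\Phi s$, where $\Phi$ is the $2\times2$ matrix of ones and $\Phi^2=0$. To delay the periodicity we need a $\Phi$ that is nilpotent of high order. It will turn out that $1+L_Y$ is invertible because each single entry of $\Phi$ is a unit. Both demands are met over $B=k[z]/(z^n)$ by
\[
\Phi=\begin{pmatrix}1&1\\1+z&1\end{pmatrix},\qquad\Phi^2=\begin{pmatrix}2+z&2\\2(1+z)&2+z\end{pmatrix}=z\cdot1 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:UAC}]
Fix $n\ge1$, let $B=k[z]/(z^n)$, and let $U=ku_0\oplus Be_1\oplus Be_2$. For $p,q\in\{1,2\}$ let $E_{qp}\in\operatorname{End}_k(U)$ send $ve_p$ to $ve_q$ $(v\in B)$ and kill the other two summands. Put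
\[
T_{11}=E_{22},\qquad T_{12}=E_{21},\qquad T_{21}=(1+z)E_{12},\qquad T_{22}=E_{11},
\]
and let $\Theta$ send $u_0$ to $e_1$ and kill $Be_1\oplus Be_2$. The dual $B^*=\operatorname{Hom}_k(B,k)$ is a $B$-module by $(vs)(v')=s(vv')$. Let $\chi\in B^*$ be the coefficient of $z^{n-1}$, and define $s^{(i)}=(s^{(i)}_1,s^{(i)}_2)\in(B^*)^2$ by $s^{(0)}=(\chi,0)$ and $s^{(i+1)}=\Phi s^{(i)}$. Since $\Phi^2=z$,
\begin{equation}\label{eq:s}
s^{(2m)}=(z^m\chi,\,0),\qquad s^{(2m+1)}=(z^m\chi,\,(1+z)z^m\chi).
\end{equation}
Let $\eta_p^{(i)}\in\operatorname{End}_k(U)$ send $ve_p$ to $s_p^{(i)}(v)\,u_0$ and kill the other two summands, and put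
\[
Y_i=\sum_{p,q}c_{pq}\otimes T_{pq}+y_1\otimes\eta_1^{(i)}+y_2\otimes\eta_2^{(i)}+g\otimes\Theta .
\]
In block form for the decomposition of $U$, with $\iota\colon k\to B$ the inclusion,
\[
\partial_{Y_i}=\begin{pmatrix}\varepsilon&y_1s^{(i)}_1&y_2s^{(i)}_2\\ g\,\iota&\varepsilon+c_{22}&(1+z)\,c_{21}\\ 0&c_{12}&\varepsilon+c_{11}\end{pmatrix},
\]
which for $n=1$ is the matrix $D(s^{(i)})$ of Example~\ref{ex:n1}.

\emph{Step 1: the pairs $(Y_i,Y_{i+1})$ satisfy \eqref{eq:MC}.} Write $\eta_p,s_p$ for the data of $Y_i$ and $\eta'_p,s'_p$ for those of $Y_{i+1}$. All products in $W$ lie in $J=ky_1\oplus ky_2$, so the $c_{pq}$- and $g$-components of $Y_i+Y_{i+1}+Y_i*Y_{i+1}$ are $2T_{pq}=0$ and $2\Theta=0$. The $y_p$-component is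
\[
\eta_p+\eta'_p+\sum_qT_{pq}\eta'_q+\sum_q\eta_qT_{pq}.
\]
Here $T_{pq}\eta'_q=0$, because $\eta_q'$ has image in $ku_0$ and $T_{pq}u_0=0$. Also $\eta_1T_{11}=\eta_1E_{22}=0$ and $\eta_2T_{22}=\eta_2E_{11}=0$. For $p=1$ there remains $\eta_1+\eta_1'+\eta_2E_{21}$, which kills $u_0$ and $Be_2$ and sends $ve_1$ to $(s_1+s_1'+s_2)(v)\,u_0$. For $p=2$ there remains $\eta_2+\eta_2'+\eta_1(1+z)E_{12}$, which kills $u_0$ and $Be_1$ and sends $ve_2$ to $(s_2+s_2'+(1+z)s_1)(v)\,u_0$. Both vanish, since $s'=\Phi s$ means $s_1'=s_1+s_2$ and $s_2'=(1+z)s_1+s_2$.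

\emph{Step 2: $1+L_{Y_i}$ is invertible.} The map $L=L_{Y_i}$ has image in $J\otimes U$. So $1+L$ preserves $J\otimes U$ and induces the identity on the quotient, and it suffices to treat $J\otimes U$. There only the $c_{pq}$ act: $L(y_q\otimes u)=y_1\otimes T_{1q}u+y_2\otimes T_{2q}u$. So $1+L$ is the identity on $J\otimes u_0$, and for $v\in B$
\begin{align*}
(1+L)(y_1\otimes ve_1)&=y_1\otimes ve_1,\\
(1+L)(y_1\otimes ve_2)&=2\,y_1\otimes ve_2+y_2\otimes(1+z)ve_1=y_2\otimes(1+z)ve_1,\\
(1+L)(y_2\otimes ve_1)&=2\,y_2\otimes ve_1+y_1\otimes ve_2=y_1\otimes ve_2,\\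
(1+L)(y_2\otimes ve_2)&=y_2\otimes ve_2.
\end{align*}
Thus $1+L$ permutes the four summands $y_q\otimes Be_p$, sending $y_q\otimes ve_p$ to $y_p\otimes\Phi_{pq}ve_q$, and the $\Phi_{pq}$ are units of $B$.

\emph{Step 3: the Ext modules.} By Steps 1 and 2, $(Y_i)_{i\ge1}$ is a chain. Put $M_n=\operatorname{coker}\partial_{Y_1}$. In Lemma~\ref{lem:ext} we have $\Gamma_i=1+\eta_1^{(i)}+\Theta$, so
\[
\Gamma_i(\alpha u_0+v_1e_1+v_2e_2)=\bigl(\alpha+s_1^{(i)}(v_1)\bigr)u_0+(v_1+\alpha)e_1+v_2e_2 .
\]
This is zero if and only if $v_2=0$, $v_1=\alpha\cdot1_B$ and $\alpha\,(1+s^{(i)}_1(1))=0$. So $\Gamma_i$ is singular if and only if $s_1^{(i)}(1)=1$. For $i\in\{2m,2m+1\}$, formula \eqref{eq:s} gives $s^{(i)}_1(1)=\chi(z^m)$, which is $1$ for $m=n-1$ and $0$ otherwise. Hence $\Gamma_i$ is singular exactly for $i\in\{2n-2,2n-1\}$, and for $i\ge1$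
\[
\operatorname{Ext}^i(M_n,N)\ne0\iff i\in\{2n-3,\,2n-2,\,2n-1\}.
\]
So $P(M_n,N)=2n-1$. A bound $b$ as in (UAC) would satisfy $b\ge2n$ for all $n$.
\end{proof}

\begin{remark}\label{rem:late}
By \eqref{eq:s}, $s^{(i)}=0$ for $i\ge2n$, so $Y_{2n}=Y_{2n+1}=\cdots$ and $\Omega^{2n-1}M_n\cong\operatorname{coker}\partial_{Y_{2n}}\cong\Omega^{2n}M_n$. Lemma~\ref{lem:period} gives $b_{M_n}=2n$, and $N$ shows that no smaller bound works. The proof did not use that $k$ is finite. It used characteristic $2$ to keep the $c$- and $g$-components of $Y_i$ constant, and for the cancellations in $\Phi^2=z$ and in Steps 1--3.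
\end{remark}

\begin{remark}[the role of $t$]\label{rem:t}
The variable $t$ played no part in this section. Over the Artinian ring $R_0=R/tR$, Lemmas~\ref{lem:exact} and~\ref{lem:ext} hold with the same proofs, with $k$ in place of $A$, and $N$ is an $R_0$-module. So the same chains give $P(M_n/tM_n,N)=2n-1$ over $R_0$. By \eqref{eq:swap}, $P(N^\vee,(M_n/tM_n)^\vee)=2n-1$ over $R_0$, and $R_0$ fails (AC) for the module $N^\vee$. The variable $t$ is there to make (AC) true. Over $R$ the exchange of variables is not available: $M_n$ has the quotient $M_n/IM_n\cong A\otimes U$ of infinite length.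
\end{remark}

\section{Growth of Betti and Bass numbers}\label{sec:growth}

We return to an arbitrary $W$ as in \eqref{eq:hyp} and begin the proof of (AC). The first goal is to show that $P(M,N)<\infty$ is impossible when both $\beta_i(M)$ and $\mu_i(N)$ are unbounded. When $P(M,N)<\infty$, the convolution of these two sequences is bounded by finitely many sequences of Bass numbers. For a contradiction one needs the lower growth rate of unbounded sequences to match the upper growth rate of all Bass sequences \emph{exactly}. The ring $\bar R$ provides this: the sequences \eqref{eq:s1} and \eqref{eq:s2} relate $k$ and $A$ to each other with a shift, and by \eqref{eq:H} the terms coming from $\bar R$ contribute an error that does not depend on the degree. Up to this error the recurrence is $a_{i+2}=ra_{i+1}+ra_i$, whose positive characteristic root is $\rho$.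

\begin{lemma}\label{lem:rec}
For modules $M$ and $N$ there is a constant $\gamma\ge0$ such that for all $i\ge1$:
\begin{itemize}
\item[(a)] $\beta_{i+2}(M)\ge r\beta_{i+1}(M)+r\beta_i(M)-\gamma$;
\item[(b)] $\mu_{i+2}(N)\ge r\mu_{i+1}(N)+r\mu_i(N)-\gamma$;
\item[(c)] $\mu_{i+2}(N)\le r\mu_{i+1}(N)+r\mu_i(N)+\gamma$.
\end{itemize}
\end{lemma}

\begin{proof}
The modules $\operatorname{Tor}_i(M,A)$ and $\operatorname{Ext}^i(A,N)$ are killed by $\varepsilon$ and $I$. They are finitely generated $A$-modules, their socles and numbers of generators are the same over $R$ and over $A$, and (G2) applies to them.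

(a) Let $H=H(M)$, $\sigma=\dim\operatorname{soc}H$, $h=\operatorname{rank}_AH$ and $X=\operatorname{Tor}_{i+1}(M,A)$. From \eqref{eq:s2} and \eqref{eq:H} we get an exact sequence
\[
H\to X\to\operatorname{Tor}_i(M,k)^r\to H .
\]
The last map has image in $\operatorname{soc}H$, so its kernel has dimension at least $r\beta_i-\sigma$. This kernel is a vector space quotient of $X$, so $\nu(X)\ge r\beta_i-\sigma$. The cokernel of $H\to X$ is killed by $t$, so $\operatorname{rank}_AX\le h$. By (G2), $\dim\operatorname{soc}X\ge r\beta_i-\sigma-h$. From \eqref{eq:s1} we get an exact sequence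
\[
\operatorname{Tor}_{i+2}(M,k)\to\operatorname{Tor}_{i+1}(M,k)^r\oplus X\xrightarrow{\psi}H .
\]
The socle of the middle term has dimension at least $r\beta_{i+1}+r\beta_i-\sigma-h$, and $\psi$ maps it into $\operatorname{soc}H$. So $\ker\psi$ has dimension at least $r\beta_{i+1}+r\beta_i-2\sigma-h$, and $\ker\psi$ is a quotient of $\operatorname{Tor}_{i+2}(M,k)$.

For (b) and (c) let $H=H(N)$ and $X=\operatorname{Ext}^{i+1}(A,N)$. The sequences \eqref{eq:s2} and \eqref{eq:s1} give exact sequences
\begin{gather}
H\to\operatorname{Ext}^i(k,N)^r\to X\to H,\label{eq:e1}\\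
H\to\operatorname{Ext}^{i+1}(k,N)^r\oplus X\to\operatorname{Ext}^{i+2}(k,N)\to H.\label{eq:e2}
\end{gather}

(b) In \eqref{eq:e1} the image of $H$ in the vector space $\operatorname{Ext}^i(k,N)^r$ has dimension at most $\nu(H)$, so $\operatorname{soc}X$ has dimension at least $r\mu_i-\nu(H)$. By (G2), $\nu(X)\ge r\mu_i-\nu(H)$. Applying (G1) to the first three terms of \eqref{eq:e2} gives $r\mu_{i+1}+\nu(X)\le\nu(H)+\mu_{i+2}$. Hence $\mu_{i+2}\ge r\mu_{i+1}+r\mu_i-2\nu(H)$.

(c) In \eqref{eq:e2} the image of $\operatorname{Ext}^{i+2}(k,N)$ in $H$ lies in the socle, so (G1) gives $\mu_{i+2}\le r\mu_{i+1}+\nu(X)+\dim\operatorname{soc}H$. In \eqref{eq:e1} the image of $X$ in $H$ needs at most $\nu_A(H)$ generators by (G2), so $\nu(X)\le r\mu_i+\nu_A(H)$.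
\end{proof}

\begin{lemma}\label{lem:growth}
\textup{(i)} If $(\beta_i(M))$ is unbounded, then $\beta_i(M)\ge c\rho^i$ for $i\gg0$, for some $c>0$; the same holds for $(\mu_i(N))$. \textup{(ii)} For every $N$ there is $c$ with $\mu_i(N)\le c\rho^i$ for all $i\ge1$.
\end{lemma}

\begin{proof}
Put $\kappa=\gamma/(2r-1)$, so that $2r\kappa-\kappa=\gamma$.

(i) Let $a_i\ge0$ be an unbounded sequence with $a_{i+2}\ge ra_{i+1}+ra_i-\gamma$ for $i\ge1$. Then $a_i'=a_i-\kappa$ satisfies $a_i'\ge-\kappa$ and $a'_{i+2}\ge ra'_{i+1}+ra'_i$. Choose $i\ge1$ with $a'_{i+1}>\kappa$. Then $a'_{i+2}\ge r(a'_{i+1}-\kappa)>0$, so there is $c>0$ with $a'_l\ge c\rho^l$ for $l=i+1,i+2$. If this holds for $l$ and $l+1$, then $a'_{l+2}\ge c\rho^l(r\rho+r)=c\rho^{l+2}$. So $a_l\ge a'_l\ge c\rho^l$ for all $l\ge i+1$.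

(ii) By Lemma~\ref{lem:rec}(c), $a'_i=\mu_i(N)+\kappa$ satisfies $a'_{i+2}\le ra'_{i+1}+ra'_i$ for $i\ge1$. Choose $c$ with $a'_l\le c\rho^l$ for $l=1,2$. If this holds for $l$ and $l+1$, then $a'_{l+2}\le c\rho^l(r\rho+r)=c\rho^{l+2}$.
\end{proof}

\begin{proposition}\label{prop:either}
If $\operatorname{Ext}^i(M,N)=0$ for $i\gg0$, then $(\beta_i(M))$ or $(\mu_i(N))$ is bounded.
\end{proposition}

\begin{proof}
Let $F\to M$ be a minimal free resolution, $G\to k$ a free resolution, and $N\to J$ an injective resolution. Put $C=\operatorname{Hom}(F,J)$, so that $H^j(C)=\operatorname{Ext}^j(M,N)$; these modules are finitely generated and vanish outside an interval $0\le j\le p$. We compute $\operatorname{Ext}^n(k,C)$ in two ways.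

First, let $\tau_jC\subseteq C$ be the subcomplex $\cdots\to C^{j-1}\to\ker d^j\to0$. Then $\tau_{-1}C$ is exact, $\tau_pC\to C$ is a quasi-isomorphism, and $\tau_jC/\tau_{j-1}C$, which is the complex $C^{j-1}/\ker d^{j-1}\to\ker d^j$, maps quasi-isomorphically onto $H^j(C)[-j]$. The long exact sequences of $\operatorname{Ext}(k,-)$ and Lemma~\ref{lem:growth}(ii) give, for $n>p$ and some constant $c_0$,
\[
\dim\operatorname{Ext}^n(k,C)\le\sum_{j=0}^p\mu_{n-j}(H^j(C))\le c_0\rho^n .
\]

Second, $\operatorname{Hom}(G,C)\cong\operatorname{Hom}(G\otimes F,J)$ by (C3). The map $G\otimes F\to k\otimes F$ is a quasi-isomorphism by (C1), so $\operatorname{Hom}(G\otimes F,J)$ has the same cohomology as $\operatorname{Hom}(k\otimes F,J)$ by (C2). As $F$ is minimal, $k\otimes F$ has zero differential and equals $\bigoplus_ik^{\beta_i(M)}[i]$. Therefore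
\[
\dim\operatorname{Ext}^n(k,C)=\sum_{i+j=n}\beta_i(M)\,\mu_j(N).
\]
If both sequences were unbounded, Lemma~\ref{lem:growth}(i) would give $c,c'>0$ and $i_0$ with $\beta_i(M)\ge c\rho^i$ and $\mu_i(N)\ge c'\rho^i$ for $i\ge i_0$. The sum would be at least $cc'(n-2i_0+1)\rho^n$, which exceeds $c_0\rho^n$ for large $n$.
\end{proof}

\section{The test module $Q$}\label{sec:Q}

It remains to understand bounded sequences. Boundedness is a statement about all large degrees, and we want to draw consequences in degree $1$. The module $Q$ does this, because by \eqref{eq:s3}, \eqref{eq:s4} and \eqref{eq:summand} it is a direct summand of its first syzygy, and of its second syzygy in two independent ways. This is the only place where the proof of (AC) uses $g$.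

\begin{lemma}\label{lem:fib}
Let $T_i$ denote either $\operatorname{Ext}^i(-,N)$ for a fixed module $N$ or $\operatorname{Tor}_i(M,-)$ for a fixed module $M$. If $(\dim_kT_i(k))$ is bounded, then $T_i(Q)=T_i(S)=0$ for all $i\ge1$.
\end{lemma}

\begin{proof}
Let $q_i=\dim_kT_i(Q)$. The sequence $0\to k\to Q\to k\to0$ gives $q_i\le2\dim T_i(k)$, so $(q_i)$ is bounded. Dimension shifting along \eqref{eq:s3} and \eqref{eq:s4} gives, for $i\ge1$,
\[
T_{i+1}(Q)\cong T_i(I)\oplus T_i(S),\qquad T_{i+1}(S)\cong T_i(I).
\]
By \eqref{eq:summand}, $\dim T_i(I)\ge q_i$. So $q_{i+1}\ge q_i$ for $i\ge1$, and $q_{i+1}\ge q_i+\dim T_{i-1}(I)\ge q_i+q_{i-1}$ for $i\ge2$. If $q_i\ge1$ for some $i\ge1$, then $q_l\ge1$ for all $l\ge i$, and $q_{l+1}\ge q_l+1$ for all $l>i$, which contradicts boundedness. So $T_i(Q)=0$ for $i\ge1$, and $T_i(S)$ is a summand of $T_{i+1}(Q)=0$.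
\end{proof}

\begin{proposition}\label{prop:bass}
If $N\ne0$, then $(\mu_i(N))$ is unbounded.
\end{proposition}

\begin{proof}
Suppose that $(\mu_i(N))$ is bounded. By Lemma~\ref{lem:fib}, $\operatorname{Ext}^1(Q,N)=0$, so by \eqref{eq:s3} every homomorphism $I\oplus tR\to N$ extends to $R$, that is, it has the form $x\mapsto xn$ for some $n\in N$. Let $N_I=(0:_NI)$ and $n'\in N_I$. Since $(0:_Rt)=I$ kills $n'$, there is a homomorphism $I\oplus tR\to N$ that is zero on $I$ and sends $t$ to $n'$. So there is $n\in N$ with $In=0$ and $tn=n'$. Hence $N_I=tN_I$, and $N_I=0$ by Nakayama's lemma. But $I^3=0$ and $N\ne0$, so the last nonzero module among $N$, $IN$, $I^2N$ lies in $N_I$. This is a contradiction.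
\end{proof}

The proposition fails over Artinian rings, for $N=E$, and over Gorenstein rings, for $N=R$. In the proof, $t$ supplies the summand $tR$ to which Nakayama's lemma is applied.

\section{Bounded Betti numbers and periodicity}\label{sec:period}

A module with bounded Betti numbers has syzygies with a bounded number of generators. Over a finite ring this leaves finitely many isomorphism classes, and two syzygies must coincide. The ring $R$ is infinite, but it is glued from the finite ring $R/tR$ and the ring $S$, over which syzygies can be listed.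

For $a\ge0$ let $S_a=Ac\oplus Ad$ be the $S$-module that is free over $A$ on $c,d$, with $\varepsilon c=t^ad$ and $\varepsilon d=0$. Thus $S_0\cong S$. There are infinitely many $S_a$, all generated by two elements, so a bound on the number of generators does not give finiteness over $S$. What helps is that syzygies over $S$ stabilize.

\begin{lemma}\label{lem:S}
Let $Z$ be a submodule of a finitely generated free $S$-module. Then $\Omega_S^{j}Z\cong\Omega_SZ$ for all $j\ge1$.
\end{lemma}

\begin{proof}
The module $Z$ is torsion-free and finitely generated over $A$, hence free. Let $Z_0=(0:_Z\varepsilon)$. Then $Z/Z_0\cong\varepsilon Z\subseteq Z$ is free over $A$, so $Z=Z'\oplus Z_0$ as $A$-modules, and $\varepsilon$ restricts to an injective $A$-linear map $Z'\to Z_0$, since $\varepsilon^2=0$. By the Smith normal form there are bases $c_1,\dots,c_m$ of $Z'$ and $d_1,\dots,d_{m+h}$ of $Z_0$ with $\varepsilon c_l=t^{a_l}d_l$. So $Z\cong\bigoplus_lS_{a_l}\oplus A^h$, where $A=S/\varepsilon S$.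

We have $\Omega_SS_0=0$ and $\Omega_SA=\varepsilon S\cong A$. For $a\ge1$ the module $S_a$ is minimally generated by $c,d$, and the cover $S^2\to S_a$ sends $(\alpha+\varepsilon\alpha',\,\delta+\varepsilon\delta')$ to $\alpha c+(t^a\alpha'+\delta)d$. Its kernel is $Ac'\oplus Ad'$ with $c'=(\varepsilon,-t^a)$ and $d'=(0,-\varepsilon)$, and $\varepsilon c'=t^ad'$, $\varepsilon d'=0$. So $\Omega_SS_a\cong S_a$. Therefore $\Omega_SZ\cong\bigoplus_{a_l\ge1}S_{a_l}\oplus A^h$, and this module is isomorphic to its own syzygy.
\end{proof}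

\begin{proposition}\label{prop:period}
Let $(\beta_i(M))$ be bounded. Then $\operatorname{Tor}_i(M,Q)=\operatorname{Tor}_i(M,S)=0$ for all $i\ge1$, the number $\beta_i(M)$ is constant for $i\ge1$, and there are $j<j'$ with $\Omega^jM\cong\Omega^{j'}M$.
\end{proposition}

\begin{proof}
The vanishing is Lemma~\ref{lem:fib}. The long exact sequence of $0\to k\to Q\to k\to0$ then gives $\operatorname{Tor}_{i+1}(M,k)\cong\operatorname{Tor}_i(M,k)$ for $i\ge1$; let $\beta$ be the common value of $\beta_i(M)$, $i\ge1$. Put $M_j=\Omega^jM$. By dimension shifting, $\operatorname{Tor}_1(M_j,Q)=\operatorname{Tor}_1(M_j,S)=0$ for all $j\ge0$, and $\nu(M_j)=\beta$ for $j\ge1$.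

\emph{Gluing.} Let $X_j=M_j/tM_j$ and $Z_j=M_j/IM_j=M_j\otimes S$. Since $\operatorname{Tor}_1(M_j,Q)=0$, tensoring \eqref{eq:s5} with $M_j$ gives an exact sequence
\[
0\to M_j\to X_j\oplus Z_j\to M_j\otimes Q\to0 .
\]
Let $\theta_j\colon X_j/IX_j\to Z_j/tZ_j$ be the isomorphism obtained by identifying both sides with $M_j\otimes Q$. The sequence says that $M_j\cong\{(\xi,\zeta)\in X_j\oplus Z_j:\theta_j(\bar\xi)=\bar\zeta\}$. So if $X_j\cong X$ and $Z_j\cong Z$ for fixed modules $X$ and $Z$, then $M_j$ is isomorphic to the submodule $\{(\xi,\zeta):\theta(\bar\xi)=\bar\zeta\}$ of $X\oplus Z$ for some isomorphism $\theta\colon X/IX\to Z/tZ$.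

\emph{The modules $X_j$.} For $j\ge1$ these are quotients of $(R/tR)^\beta$, which is a finite set because $k$ is finite. So finitely many isomorphism classes occur.

\emph{The modules $Z_j$.} Since $\operatorname{Tor}_1(M_j,S)=0$, the sequence $0\to M_{j+1}\to R^{\beta_j(M)}\to M_j\to0$ stays exact after tensoring with $S$. As $\nu_S(Z_j)=\nu(M_j)=\beta_j(M)$, this shows $Z_{j+1}\cong\Omega_SZ_j$. In particular $Z_1$ is a submodule of a free $S$-module, and Lemma~\ref{lem:S} gives $Z_j\cong Z_2$ for all $j\ge2$.

\emph{Conclusion.} The module $Z_2/tZ_2$ is a quotient of $Q^\beta$, hence a finite set. So for each of the finitely many classes $X$ there are finitely many maps $\theta\colon X/IX\to Z_2/tZ_2$ that are bijective. The modules $M_j$, $j\ge2$, therefore fall into finitely many isomorphism classes, and two of them are isomorphic.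
\end{proof}

\begin{remark}
These two counts are the only use of the finiteness of $k$. The number of classes $X$ and the number of bijections $\theta$ are bounded in terms of $R$ and $\beta=\beta_1(M)$, so the index $j$ in Proposition~\ref{prop:period} is bounded by a function of $\beta_1(M)$. Over $R(W)$, (UAC) can therefore fail only along modules with $\beta_1\to\infty$; in Theorem~\ref{thm:UAC}, $\beta_1(M_n)=\dim U=2n+1$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(i)$\Rightarrow$(ii): the sequence $(\mu_i(N))$ is unbounded by Proposition~\ref{prop:bass}, so $(\beta_i(M))$ is bounded by Proposition~\ref{prop:either}. The implications (ii)$\Rightarrow$(iii) and (ii)$\Rightarrow$(iv) and the constancy of $\beta_i(M)$ are in Proposition~\ref{prop:period}. (iv)$\Rightarrow$(ii): $\beta_{i+j'-j}(M)=\beta_i(M)$ for $i\ge j$. (iii)$\Rightarrow$(i): the $Q$-module $Q^*=\operatorname{Hom}_k(Q,k)$ is free of rank one, generated by the coefficient of $\varepsilon$. If $F$ is a free resolution of $M$, then $\operatorname{Hom}_R(F,Q^*)\cong\operatorname{Hom}_k(F\otimes Q,k)$,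 so $\operatorname{Ext}^i(M,Q)\cong\operatorname{Hom}_k(\operatorname{Tor}_i(M,Q),k)=0$ for $i\ge1$; take $N=Q$. The last assertion is Lemma~\ref{lem:growth}(i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:AC}]
Let $M$ be an $R$-module. If condition (i) of Theorem~\ref{thm:class} fails, then $\operatorname{Ext}^i(M,N)=0$ for $i\gg0$ only when $N=0$, and $b_M=0$ works. If it holds, then (iv) holds, and $b_M=j+1$ works by Lemma~\ref{lem:period}.
\end{proof}

\section{Cohen--Macaulay rings}\label{sec:cm}

We prove Proposition~\ref{prop:cm} by reducing to the exchange of variables \eqref{eq:swap}, which needs both modules to have finite length. The first variable $M$ can be replaced by a module $L$ of finite length by cutting a high syzygy with a system of parameters; this is where the Cohen--Macaulay hypothesis enters. The second variable $N$ need not admit a regular sequence, so we replace it by a Koszul complex, which has homology of finite length and depends only on $N$ and the parameters.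

\begin{proof}[Proof of Proposition~\ref{prop:cm}]
Let $d=\dim R$ and fix a system of parameters $\mathbf x=x_1,\dots,x_d$. Fix $N$. Let $M$ be a module with $d<P(M,N)<\infty$, and put $p=P(M,N)$. We bound $p$ by a number that does not depend on $M$.

\emph{Step 1: replacing $M$.} Let $M'=\Omega^dM$. By dimension shifting $P(M',N)=p-d>0$, so $M'\ne0$. Over a Cohen--Macaulay ring of dimension $d$, a nonzero $d$th syzygy has depth $d$, and every system of parameters of $R$ is a regular sequence on a module of depth $d$. So $\mathbf x$ is $M'$-regular. Let $x\in\mathfrak m$ be regular on a module $M''$ with $0\le p''=P(M'',N)<\infty$. The sequence $0\to M''\xrightarrow{x}M''\to M''/xM''\to0$ gives exact sequences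
\[
\operatorname{Ext}^{j-1}(M'',N)\xrightarrow{x}\operatorname{Ext}^{j-1}(M'',N)\to\operatorname{Ext}^j(M''/xM'',N)\to\operatorname{Ext}^j(M'',N).
\]
For $j>p''+1$ the third term is zero. For $j=p''+1$ it is $\operatorname{Ext}^{p''}(M'',N)/x\operatorname{Ext}^{p''}(M'',N)$, which is nonzero by Nakayama's lemma. So $P(M''/xM'',N)=p''+1$. Applying this $d$ times, we find that $L=M'/\mathbf xM'$ has $P(L,N)=p$. The module $L$ has finite length and $\mathbf xL=0$.

\emph{Step 2: replacing $N$.} For a complex $X$ and $x\in R$, the cone of multiplication by $x$ fits into an exact sequence $0\to X\to\operatorname{cone}(x)\to X[1]\to0$ whose connecting maps are multiplication by $\pm x$. If $xL=0$, then $x$ kills every $\operatorname{Ext}^j(L,X)$, and we get exact sequences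
\[
0\to\operatorname{Ext}^j(L,X)\to\operatorname{Ext}^j(L,\operatorname{cone}(x))\to\operatorname{Ext}^{j+1}(L,X)\to0 .
\]
So the largest $j$ with $\operatorname{Ext}^j(L,-)\ne0$ is the same for $X$ and for $\operatorname{cone}(x)$. The Koszul complex $K=K(\mathbf x;N)$ is obtained from $N$ by taking the cones of $x_1,\dots,x_d$ in turn, so
\[
\sup\{j:\operatorname{Ext}^j(L,K)\ne0\}=p .
\]
The complex $K$ lies in homological degrees $0,\dots,d$. Its homology modules are finitely generated and killed by $\mathbf x$, so they have finite length.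

\emph{Step 3: exchanging the variables.} Let $Z=K^\vee$. It lies in homological degrees $-d,\dots,0$, and $H_l(Z)=H_{-l}(K)^\vee$ has finite length. The map $K\to K^{\vee\vee}=\operatorname{Hom}(Z,E)$ induces the biduality maps of the modules $H_l(K)$, so it is a quasi-isomorphism. Choose $F\to Z$ as in (C4), and let $G\to L$ be a free resolution. By (C1) the maps $G\otimes Z\leftarrow G\otimes F\to L\otimes F$ are quasi-isomorphisms. With (C1)--(C3), the following complexes have the same cohomology:
\[
\operatorname{Hom}(G,K),\quad\operatorname{Hom}(G,\operatorname{Hom}(Z,E))\cong(G\otimes Z)^\vee,\quad(L\otimes F)^\vee\cong\operatorname{Hom}(F,L^\vee).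
\]
Let $Z'=\operatorname{coker}(F_1\to F_0)$. Since $H_l(F)=H_l(Z)=0$ for $l>0$, the complex $\cdots\to F_1\to F_0$ is a free resolution of $Z'$. For $j\ge1$ the cohomology $H^j\operatorname{Hom}(F,L^\vee)$ involves only $F_{j-1},F_j,F_{j+1}$, so
\[
\operatorname{Ext}^j(L,K)\cong\operatorname{Ext}^j(Z',L^\vee)\qquad(j\ge1).
\]
As $p>d\ge0$, this gives $P(Z',L^\vee)=p$. The module $L^\vee$ has finite length, so (AC) for $Z'$ gives $p<b_{Z'}$. The module $Z'$ depends only on $N$, $\mathbf x$ and the choice of $F$, not on $M$. Hence $b^N=\max\{d+1,b_{Z'}\}$ works.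
\end{proof}

\begin{thebibliography}{1}

\bibitem{FJWW}
T.~H. Freitas, V.~H. Jorge P\'erez, R.~Wiegand, and S.~Wiegand,
\emph{Auslander-Reiten and Huneke-Wiegand conjectures over quasi-fiber product rings},
arXiv:2205.01031 (2022).

\end{thebibliography}
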